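# Integrals of Slater determinants and arithmetic self-intersection on Fano varieties

## 1. Vandermonde determinants on the projective line

Let $X=\mathbb P^1$ with affine coordinate $z$. A section of $-kK_X$ has the form $f(z)\,(dz)^{\otimes(-k)}$, and putting $w=1/z$, $dz=-w^{-2}dw$, we see that it is holomorphic at infinity exactly when $f$ is a polynomial of degree at most $2k$. So $N:=\dim H^0(X,-kK_X)=2k+1$. Over $\mathbb Z$ the model $\mathbb P^1_{\mathbb Z}$ singles out the sections with integer coefficients, a lattice with basis $1,z,\dots,z^{2k}$ (times $(dz)^{\otimes(-k)}$). Evaluate this basis at $N$ points and take the determinant. The result is the Vandermonde determinant $\prod_{i<j}(z_j-z_i)$, a section of $-kK$ on $X^N$. It is independent of the choice of the $\mathbb Z$-basis up to sign.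

A section $f\,(dz)^{\otimes(-k)}$ of $-kK$ has a power that is a measure, namely $|f|^{-2/k}\,i\,dz\wedge d\bar z$. Doing this on $X^N$ we get a number attached to $\mathbb P^1_{\mathbb Z}$:
$$\mathcal Z_{N}=\int_{\mathbb C^N}\prod_{i<j}|z_i-z_j|^{-2/k}\prod_{j}i\,dz_j\wedge d\bar z_j .$$
The integrand is invariant under $z_j\mapsto z_j+c$. With $y_j=z_j-z_1$ for $j\ge2$, the integral is the area of $\mathbb C$ times a positive number, so $\mathcal Z_N=\infty$ for every $k$.

Let us look at it more closely, by choosing a metric. Take the Fubini–Study probability measure $dV=\frac1{2\pi}\frac{i\,dz\wedge d\bar z}{(1+|z|^2)^2}$; in terms of $t=|z|^2$ it is $dt/(1+t)^2$ on $(0,\infty)$. It gives $-kK_X$ the metric $\|f(dz)^{-k}\|^2=|f|^2(2\pi)^{-k}(1+|z|^2)^{-2k}$, and then $|\sigma|^{-2/k}=\|\sigma\|^{-2/k}dV$. The monomials are orthogonal in $L^2$, and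
$$\|z^j\|_{L^2}^2=(2\pi)^{-k}\int_0^\infty\frac{t^j\,dt}{(1+t)^{2k+2}}=(2\pi)^{-k}\frac{j!\,(2k-j)!}{(2k+1)!}=\frac{(2\pi)^{-k}}{(2k+1)\binom{2k}j}.$$
If $\det S$ denotes the determinant built from an orthonormal basis instead, then
$$\mathcal Z_N=\det(\mathrm{Gram})^{-1/k}\cdot\int\|\det S\|^{-2/k}dV^{\otimes N},\qquad -\log\det(\mathrm{Gram})=(2k+1)\big(k\log2\pi+\log(2k+1)\big)+\sum_{j=0}^{2k}\log\tbinom{2k}j .$$
For the last sum put $l=2k$. From $\sum_j\log\binom lj=(l+1)\log l!-2\sum_{j\le l}\log j!=\sum_{i=1}^l(2i-l-1)\log i$, and $\sum_i(2i-l-1)=0$, we get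
$$\sum_j\log\tbinom lj=\sum_{i=1}^l(2i-l-1)\log\tfrac il=l^2\int_0^1(2x-1)\log x\,dx+O(l\log l)=\tfrac{l^2}2+O(l\log l).$$
Therefore $\frac{2!}{k}\cdot\big(-\frac1k\log\det(\mathrm{Gram})\big)\to4\log2\pi+4$.

Now compute an arithmetic number. Normalize degrees so that $(\mathbb Zs,\|\cdot\|)$ has degree $-2\log\|s\|$. On $\mathbb P^1_{\mathbb Z}$ let $\overline{\mathcal O(1)}$ carry $\|x_0\|^2=|x_0|^2/(|x_0|^2+|x_1|^2)$. Its self-intersection is the degree on $\operatorname{div}(x_0)$ plus $\int-\log\|x_0\|^2c_1$. On $\operatorname{div}(x_0)\cong\operatorname{Spec}\mathbb Z$ the section $x_1$ generates and has norm $1$, so the first term is $0$; the second is $\int_0^\infty\log(1+t)\frac{dt}{(1+t)^2}=1$. Our bundle is $\mathcal O(2)$ with $(2\pi)^{-1}$ times the square of this squared metric. The factor $2$ gives $4\cdot1$. Multiplying a squared metric by $e^{-s}$ adds $(n+1)s\deg=2\cdot s\cdot 2$, which for $s=\log2\pi$ is $4\log2\pi$. The total is $4+4\log2\pi$, the limit just found.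

So on $\mathbb P^1$ the Gram factor of $\mathcal Z_N$ knows the arithmetic self-intersection number, and the other factor is infinite because $\mathbb P^1$ has too many automorphisms. These same automorphisms make the Kähler–Einstein metric on $\mathbb P^1$ non-unique. What happens on a Fano variety whose Kähler–Einstein metric is unique? Is the second factor then finite, and negligible on the scale of $k^{n+1}$ in $\log(\mathcal Z_{N}^{k})$?

## 2. The invariant $\mathcal Z_{N_k}$ and the limit theorem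

Throughout $dd^c=\frac i{2\pi}\partial\bar\partial$, and $L=-K_X$, $V=L^n$, $N=N_k=\dim H^0(X,kL)$.

**The arithmetic data.** Let $n\ge1$ and let $\mathcal X$ be an arithmetic variety of dimension $n+1$: a projective scheme flat over $\mathbb Z$ whose complexified generic fiber $X$ is here an $n$-dimensional Fano manifold (connected, $-K_X$ ample). So $X_{\mathbb Q}$ is smooth and geometrically connected, and since $\mathcal O_{\mathcal X}$ has no torsion, $\mathcal X$ is integral. Let $\mathcal L$ be a relatively nef line bundle on $\mathcal X$ (nonnegative degree on curves in fibers), with a fixed identification $\mathcal L_{\mathbb C}\cong-K_X$.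

**The invariant.** For a $\mathbb Z$-basis $s_1,\dots,s_{N_k}$ of the lattice $H^0(\mathcal X,k\mathcal L)\subset H^0(X,-kK_X)$, the Slater determinant $\det S^{(k)}(x_1,\dots,x_{N_k})=\det(s_i(x_j))$ is a section of $-kK_{X^{N_k}}$, defined up to sign. A section $\sigma=f\,(dz_1\wedge\dots\wedge dz_m)^{\otimes(-k)}$ of $-kK_Y$ on an $m$-dimensional complex manifold $Y$ defines the measure $|\sigma|^{-2/k}=|f|^{-2/k}i^{m^2}dz\wedge d\bar z$. Put
$$\mathcal Z_{N_k}=\int_{X^{N_k}}|\det S^{(k)}|^{-2/k}\in(0,\infty].$$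

**Metrics.** A volume form $dV$ on $X$ induces a metric $\|\cdot\|_{dV}$ on $-K_X$ by $\|s\|_{dV}^2|s|^{-2}=dV$. If $dV=v\,i^{n^2}dz\wedge d\bar z$, then $\|(dz)^{-1}\|^2_{dV}=v$. For $\sigma=f\,(dz)^{-k}$ we get $\|\sigma\|^2=|f|^2v^k$, so
$$|\sigma|^{-2/k}=\|\sigma\|_{dV}^{-2/k}\,dV,\tag{1}$$
and likewise on $X^N$. A Kähler–Einstein (KE) metric is a Kähler form $\omega\in c_1(X)$ such that $\omega=-dd^c\log v$ when $\omega^n/V=v\,i^{n^2}dz\wedge d\bar z$; then $dV_{KE}=\omega^n/V$ is its volume form of unit mass. On $\mathbb P^1$ the form $2\,dd^c\log(1+|z|^2)$ is one, and its pullbacks by non-unitary Möbius maps are others.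

**Arithmetic intersection numbers.** These are the Gillet–Soulé numbers with the degree of $(\mathbb Zs,\|\cdot\|)$ normalized to be $-2\log\|s\|$, i.e. twice the usual ones, which we write $(\cdot)_{GS}$. We use that they are symmetric and multilinear, and that multiplying the squared metric of $\overline{\mathcal L}$ by $e^{-t}$ adds $(n+1)tV$ to $\overline{\mathcal L}^{\,n+1}$. With this normalization the two sides of the theorem below transform in the same way when the identification $\mathcal L_{\mathbb C}\cong-K_X$ is rescaled by a constant in $\mathbb C^*$.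

The following was posed as a conjecture in Robert J. Berman, "Kähler-Einstein metrics and Archimedean zeta functions", arXiv:2112.04791 (2021). It is true.

**Theorem A.** Let $(\mathcal X,\mathcal L)$ be as above and suppose that $X$ has a unique Kähler–Einstein metric. Then $\mathcal Z_{N_k}<\infty$ for $k\gg1$, and as $k\to\infty$,
$$\frac{(n+1)!}{k^n}\log\mathcal Z_{N_k}\longrightarrow(\mathcal L,\|\cdot\|_{dV_{KE}})^{n+1}.$$

## 3. Splitting off the Gram determinant

The computation on $\mathbb P^1$ works in general. Let $dV=dV_{KE}$. If $(e_i)$ is an $L^2$-orthonormal basis of $H^0(X,kL)$ and $s=Ae$, then $\det S^{(k)}=\det A\cdot\det S$ with $\det S$ built from $(e_i)$, and $|\det A|^2=\det(\langle s_i,s_j\rangle_{L^2})$. By (1) on $X^N$,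
$$\frac{(n+1)!}{k^n}\log\mathcal Z_{N_k}=-\frac{(n+1)!}{k^{n+1}}\log\det\big(\langle s_i,s_j\rangle_{L^2}\big)+\frac{(n+1)!}{k^n}\log\int\|\det S\|^{-2/k}dV^{\otimes N_k}.\tag{2}$$

Since $N_k=O(k^n)$, Theorem A follows from two statements, one analytic and one arithmetic.

**Theorem B.** Let $X$ (not necessarily arithmetic) have a unique KE metric. Let $dV=dV_{KE}$, $h=\|\cdot\|^2_{dV_{KE}}$, and let $\det S$ be the Slater determinant of an $L^2(h^k,dV)$-orthonormal basis of $H^0(kL)$. Then $\frac1{N_k}\log\int_{X^{N_k}}\|\det S\|^{-2/k}dV^{\otimes N_k}\to0$, and there is $\gamma>1$ with $\int\|\det S\|^{-2\gamma/k}dV^{\otimes N_k}<\infty$ for all $k\gg1$.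

**Proposition 1.** In the situation of Theorem A, with $\overline{\mathcal L}=(\mathcal L,\|\cdot\|_{dV_{KE}})$,
$$-\log\det\langle s_i,s_j\rangle_{L^2}=\tfrac{k^{n+1}}{(n+1)!}\,\overline{\mathcal L}^{\,n+1}+o(k^{n+1}).\tag{3}$$

Proposition 1 is an arithmetic Hilbert–Samuel statement; we prove it in Section 10. Until then everything is complex analysis and probability.

## 4. A tail estimate with rate larger than one

**Setting.** From here to the end of Section 9, except where we specialize to the KE case, $h$ is any smooth metric on $L$ with $\omega=-dd^c\log h>0$, and $dV$ is any smooth probability volume form on $X$. The symbol $\|\cdot\|$ denotes $h^k$-norms of sections of $kL$ (locally $h=e^{-\phi}$). Write $\mathcal H=H^0(X,kL)$, $\langle\cdot,\cdot\rangle_0=\int\langle\cdot,\cdot\rangle_{h^k}dV$, let $\det S$ be built from an orthonormal basis of $\mathcal H$, and set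
$$\mathbb P=dV^{\otimes N},\qquad E_N(x)=-\tfrac1{kN}\log\|\det S(x)\|^2,\qquad\text{so}\quad e^{NE_N}=\|\det S\|^{-2/k}.$$

**Potentials.** A function $u:X\to[-\infty,\infty)$ is $\omega$-psh if $u+\phi$ is plurisubharmonic in every local frame. On $\mathbb P^1$ with $\omega=2dd^c\log(1+|z|^2)$, the function $u_*=2\log\frac{|z|^2}{1+|z|^2}$ is $\omega$-psh with $\max u_*=0$. A Kähler potential is a smooth $\psi$ with $\omega+dd^c\psi>0$.

**Energy.** For smooth $\omega$-psh $\psi$, $\mathcal E(\psi)=\frac1{(n+1)V}\sum_{j=0}^n\int\psi\,\omega^j\wedge(\omega+dd^c\psi)^{n-j}$. It is monotone and concave, $\mathcal E(0)=0$, $\mathcal E(\psi+c)=\mathcal E(\psi)+c$, and its differential is $MA(\psi)=(\omega+dd^c\psi)^n/V$. If $\Phi$ is smooth and $\omega$-psh on $X\times\mathbb C$ and $\Phi(z,w)$ depends only on $z$ and $t=\mathrm{Re}\,w$, then $t\mapsto\mathcal E(\Phi(\cdot,t))$ is convex, because $dd^c_w\mathcal E=\frac1{(n+1)V}\int_X(\omega+dd^c\Phi)^{n+1}\ge0$.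

**Entropy.** $D(\rho)=\int\log\frac{d\rho}{dV}\,d\rho\ge0$ for a probability measure $\rho\ll dV$. Jensen's inequality for $\int\log\big(e^f\frac{dV}{d\rho}\big)d\rho$ gives Gibbs' inequality
$$\int f\,d\rho\le\log\int e^fdV+D(\rho),\quad\text{with equality for }\rho\propto e^fdV.\tag{4}$$

**Theorem C.** Let $a>0$, $b\in\mathbb R$ satisfy
$$(H_{a,b})\qquad \mathcal E(\psi)+a\log\int e^{-\psi/a}dV\le b\quad\text{for all Kähler potentials }\psi.$$
Then for every $\eta>0$ there is $k_0$ such that for all $k\ge k_0$ and all $R\in\mathbb R$: $\ \mathbb P(E_N\ge R)\le\exp\big(-N\frac{R-b-\eta}{a+\eta}\big)$.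

Taking $\psi=0$ gives $b\ge0$. By (4) with $f=-\psi/a$, $(H_{a,b})$ is equivalent to
$$\mathcal E(\psi)-\int\psi\,d\rho\le aD(\rho)+b\quad\text{for all Kähler potentials }\psi\text{ and all }\rho\ll dV\text{ with bounded density}.\tag{5}$$

We first show that Theorem C implies Theorem B. For integrability of $e^{NE_N}$ the tail must decay at a rate above one, that is, we need $a<1$. In this deduction $dV=dV_{KE}$ and $h=\|\cdot\|^2_{dV_{KE}}$, so that $\omega=-dd^c\log v$ is the KE form and $dV=\omega^n/V=MA(0)$.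

**Step B1: no holomorphic vector fields.** This is where uniqueness enters. For $g\in\mathrm{Aut}_0(X)$ the form $g^*\omega$ is KE, so $g^*\omega=\omega$. Hence $\mathrm{Aut}_0(X)$ is a closed group of isometries, thus compact. It acts faithfully and holomorphically on $H^0(kL)$ for $kL$ very ample. Its matrix entries are holomorphic functions on a compact connected complex manifold, hence constant, so the group is trivial.

**Step B2: two inequalities.** The purpose is to verify (5) with $a<1$ and $b$ small. For Kähler potentials $\psi$ and $\rho\ll dV$ with bounded density put $F=\mathcal E(\psi)-\int\psi\,d\rho$. Then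

- (D1) $F\le D(\rho)$;
- (D2) $F\le(1-c_0)D(\rho)+C_9$ for some constants $c_0\in(0,1)$, $C_9\ge0$.

For (D1): KE metrics minimize the Ding functional (Bando–Mabuchi; Ding–Tian), i.e. $\mathcal E(\psi)+\log\int e^{-\psi}dV\le0$; now use (4) with $f=-\psi$.

For (D2) we use coercivity. Since $X$ is KE without holomorphic vector fields, there are $\epsilon_0>0$, $C_9\ge0$ with
$$-\mathcal E(\theta)-\log\int e^{-\theta}dV\ge\epsilon_0J(\theta)-C_9,\qquad J(\theta)=\int\theta\,dV-\mathcal E(\theta),$$
for all Kähler potentials $\theta$ (Phong–Song–Sturm–Weinkove, *The Moser–Trudinger inequality on Kähler–Einstein manifolds*, Amer. J. Math. 130 (2008), strengthening Tian 1997; also Darvas–Rubinstein, J. Amer. Math. Soc. 30 (2017)). Put $1-c_0=(1+\epsilon_0/n)^{-1}$. For given $\psi$, the quantity $-\int\psi\,d\rho-(1-c_0)D(\rho)$ is maximal at $\rho_\psi\propto e^{-\psi/(1-c_0)}dV$ by (4), so it suffices to treat $\rho=\rho_\psi$. By Yau's theorem $\rho_\psi=MA(\theta)$ for a Kähler potential $\theta$. Concavity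 of $\mathcal E$ gives $\mathcal E(\psi)\le\mathcal E(\theta)+\int(\psi-\theta)MA(\theta)$, so with $I(\theta)=\int\theta(dV-MA(\theta))$,
$$F\le\mathcal E(\theta)-\int\theta\,MA(\theta)=(I-J)(\theta)\le nJ(\theta),$$
the last inequality being Aubin's. By (4) with $f=-\theta$ and coercivity,
$$D(\rho_\psi)\ge-\int\theta\,d\rho_\psi-\log\int e^{-\theta}dV\ge(I-J)(\theta)+\epsilon_0J(\theta)-C_9\ge\big(1+\tfrac{\epsilon_0}n\big)(I-J)(\theta)-C_9.$$
So $F\le(I-J)(\theta)\le(1-c_0)(D(\rho_\psi)+C_9)\le(1-c_0)D(\rho_\psi)+C_9$.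

**Step B3: upper bound.** We interpolate to have both $a<1$ and $b$ small. For $\vartheta\in(0,1)$, $(1-\vartheta)$(D1)$+\vartheta$(D2) is (5) with $a=1-\vartheta c_0$, $b=\vartheta C_9$. Apply Theorem C with $\eta=\vartheta^2$ and $\vartheta<c_0$, so $a+\eta<1$. Split $\int e^{NE_N}d\mathbb P=\int_{\mathbb R}Ne^{NR}\,\mathbb P(E_N\ge R)\,dR$ at $R=b+\eta$, using $\mathbb P\le1$ below and Theorem C above:
$$\int e^{NE_N}d\mathbb P\le e^{N(b+\eta)}\Big(1+\frac1{(a+\eta)^{-1}-1}\Big),\qquad k\ge k_0(\vartheta).$$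
So $\limsup\frac1N\log\int e^{NE_N}d\mathbb P\le\vartheta C_9+\vartheta^2$; let $\vartheta\to0$. For one fixed $\vartheta$ the same tail gives $\int e^{\gamma NE_N}d\mathbb P<\infty$ for $1<\gamma<(a+\eta)^{-1}$ and $k\ge k_0(\vartheta)$.

**Step B4: lower bound.** $E_N$ is bounded below and $\int\|\det S\|^2d\mathbb P=N!$. Jensen twice gives
$$\tfrac1N\log\int e^{NE_N}d\mathbb P\ge\int E_N\,d\mathbb P\ge-\tfrac1{kN}\log N!\ge-\tfrac{\log N}k\to0.$$
This proves Theorem B, given Theorem C. $\square$

On $\mathbb P^1$ with the Fubini–Study data (D1) still holds, i.e. $(H_{1,0})$, and Theorem C gives the rate $1/(1+\eta)$. That rate just misses integrability, as it must: $\int e^{NE_N}d\mathbb P=\infty$ for all $k$ by Section 1. The computation in Step B3 shows that no $(H_{a,b})$ with $a<1$ holds on $\mathbb P^1$.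

## 5. Adding the points one at a time

Constants $C,C_0,C_1,\dots$ depend only on $(X,h,dV)$, constants $C_m$ also on $m$; they may change from line to line unless numbered. Let $\rho_k$ be the Bergman function on the diagonal of $(h^k,dV)$, i.e. $\rho_k=\sum\|e_i\|^2$ for an orthonormal basis of $\mathcal H$, and $\kappa_k=\frac1k\log\max\rho_k$. Two facts are recalled.

**(F1)** (Tian–Catlin–Zelditch) $\rho_kdV=\frac{k^n}{n!}\omega^n(1+O(\frac1k))$, and $\log(\rho_k/k^n)$ is bounded in $C^2$. So for $k\gg1$: $\rho_k\ge1$, $\kappa_k\ge0$, $\kappa_k\to0$, $\max\rho_k/\min\rho_k\le C$, $N=\frac{k^nV}{n!}(1+O(\frac1k))$. (On $\mathbb P^1$ with Fubini–Study data, $\rho_k=2k+1$ by symmetry.)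

**(F2)** (Hörmander, Tian) There are $\alpha>0$, $C_\alpha\ge1$ with $\int e^{-\alpha u}dV\le C_\alpha$ for all $\omega$-psh $u$ with $\max u\ge0$.

**Gram determinants on subspaces.** For $0\ne W\subset\mathcal H$, $r=\dim W$, and $\psi$ continuous, let $\mathrm{Gr}_W(\psi)$ be the determinant of the form $\int\langle\cdot,\cdot\rangle e^{-k\psi}dV$ on $W$ relative to $\langle\cdot,\cdot\rangle_0$ (and $\mathrm{Gr}_0:=1$). Put
$$K_W^\psi(z)=\sup_{0\ne s\in W}\frac{\|s(z)\|^2}{\int\|s\|^2e^{-k\psi}dV},\qquad u_W^\psi=\tfrac1k\log K_W^\psi,\qquad P_W^\psi=K_W^\psi e^{-k\psi}.$$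
If $(s_i)$ is a basis of $W$ orthonormal for the weighted form, then $K^\psi_W=\sum\|s_i\|^2$. So $u_W^\psi$ is $\omega$-psh and $\int P_W^\psi dV=r$. $K_W^\psi$ increases with $W$. If $\psi\le\psi'+\delta$, then $u_W^\psi\le u_W^{\psi'}+\delta$; equivalently $\psi\ge\psi'-\delta$ gives $u_W^\psi\ge u_W^{\psi'}-\delta$. Also $u_W^0\le\kappa_k$, since $K_W^0\le\rho_k$, and $\max u_W^0\ge0$, since $\int K_W^0dV=r\ge1$. Write $\mathcal E_k(\psi)=-\frac1{kN}\log\mathrm{Gr}_{\mathcal H}(\psi)$, so $\mathcal E_k(\psi+c)=\mathcal E_k(\psi)+c$.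

**Factorization.** For almost every $x\in X^N$, $\det S(x)\ne0$, and then $V_j:=\{s\in\mathcal H:s(x_1)=\dots=s(x_j)=0\}$ has dimension $N-j$. Take unit vectors $e_j\in V_{j-1}\ominus V_j$; they form an orthonormal basis of $\mathcal H$. Since $e_i(x_j)=0$ for $j<i$, the matrix $(e_i(x_j))$ is triangular, and $K_{V_{j-1}}^0(x_j)=\sum_{i\ge j}\|e_i(x_j)\|^2=\|e_j(x_j)\|^2$. Hence
$$NE_N(x)=\sum_{j=1}^N-\tfrac1k\log K_{V_{j-1}}^0(x_j)=\sum_{j=1}^N-u_{V_{j-1}}^0(x_j),\qquad-\tfrac1k\log K^0_{V_{j-1}}(x_j)\ge-\kappa_k.\tag{6}$$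

**The direct attempt.** The function $u^0_{V_{j-1}}$ depends only on $x_1,\dots,x_{j-1}$, is $\omega$-psh, and has $\max\ge0$. So (F2), applied to $x_N$, then $x_{N-1}$, and so on, gives
$$\int\|\det S\|^{-2\alpha/k}d\mathbb P=\int e^{\alpha NE_N}d\mathbb P\le C_\alpha^N .$$
This is a true exponential moment, and it is too weak in two ways. First, we need exponent $1$ (and a bit more), while $\alpha$ may have to be smaller: for $u_*$ on $\mathbb P^1$, $\int e^{-\alpha u_*}dV=\int_0^\infty(\frac{1+t}t)^{2\alpha}\frac{dt}{(1+t)^2}$ is finite only for $\alpha<\frac12$. Second, even with a good exponent, the bound $C_\alpha^N$ is exponential in $N$, and Theorem B needs $e^{o(N)}$. Both losses have one source: each $u_{V_{j-1}}^0$ is treated as the worst $\omega$-psh function, regardless of the others. The next identity keeps track of how they depend on each other.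

**Inserting a weight.** If $W'=\{s\in W:s(x)=0\}$ has codimension $1$ in $W$, then $1/K_W^\psi(x)$ is the squared quotient norm on $W/W'$ of the class whose value at $x$ has norm one. The ratio $\mathrm{Gr}_W(\psi)/\mathrm{Gr}_{W'}(\psi)$ is the ratio of these squared quotient norms for $\psi$ and for $0$. So
$$\log K_W^0(x)=\log K_W^\psi(x)+\log\mathrm{Gr}_W(\psi)-\log\mathrm{Gr}_{W'}(\psi).\tag{7}$$
For a probability measure $\mu$ set $\mathfrak g_W(\psi)=-\frac1k\log\mathrm{Gr}_W(\psi)-r\int\psi\,d\mu$. It is unchanged by adding constants to $\psi$, $\mathfrak g_W(0)=0$, and since each of its two terms is $r$-Lipschitz in the sup norm, $|\mathfrak g_W(\psi)-\mathfrak g_W(\psi')|\le2r\|\psi-\psi'\|_\infty$. Differentiating the logarithm of the determinant in a weighted orthonormal basis,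
$$\tfrac d{dt}\mathfrak g_W(\psi+tv)|_{t=0}=\int vP_W^\psi dV-r\int v\,d\mu.\tag{8}$$
Summing (7) for $W=V_{i-1}$, $W'=V_i$ (whose dimensions differ by one) over $i=j_0+1,\dots,j_1$,
$$\sum_{i=j_0+1}^{j_1}-\tfrac1k\log K^0_{V_{i-1}}(x_i)=\mathfrak g_{V_{j_0}}(\psi)-\mathfrak g_{V_{j_1}}(\psi)+\sum_{i=j_0+1}^{j_1}\Big(\int\psi\,d\mu-u^\psi_{V_{i-1}}(x_i)\Big).\tag{9}$$

**Plan of the proof of Theorem C.** Let $\mathbb P(E_N\ge R)=e^{-N\mathcal D}$. We want $R\le(a+\eta)\mathcal D+b+\eta$, so it is enough to find one configuration $x$ with $E_N(x)\ge R$ and $E_N(x)\le a\mathcal D+b+(\text{small})(1+\mathcal D)$. Events of probability much below $e^{-N\mathcal D}$ can be discarded, and errors proportional to $\Lambda=1+\mathcal D$ are allowed. With $\mu=\frac1N\sum\delta_{x_i}$ we compare $E_N$ with $\max_\psi\big(\mathcal E_k(\psi)-\int\psi\,d\mu\big)$ over a compact convex class of weights that has small nets; this maximum is controlled by Chebyshev, a union bound and $(H_{a,b})$. For the comparison, cut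 $\{1,\dots,N\}$ into a bounded number of blocks, and use (9) on each block with the weight $\psi'$ that maximizes $\mathfrak g_{W'}$, where $W'$ is the space left over after the block. If the points of a block are distributed like $\mu$, the last sum in (9) is about $q\int(\psi'-u)\,d\mu$ with $u=u_{W'}^{\psi'}$ and $q$ the block length. The first-order condition at the maximizer replaces $\mu$ by $\sigma=P^{\psi'}_{W'}dV/\dim W'$, and $\int(\psi'-u)\,d\sigma=-\frac1k\int\log P_{W'}^{\psi'}d\sigma\le0$. That is the idea. The event $\{E_N\ge R\}$ is symmetric in the points, which is why blocks look like $\mu$. Since $u$ itself does not lie in a small class, it will be replaced by an approximation $\varphi_m[u]$ with finitely many parameters, truncated at depth $-M$. The next three sections prepare this.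

## 6. Potentials with finitely many parameters

"Uniform coordinates at $z$" means holomorphic coordinates $\zeta$ centered at $z$, defined on $\{|\zeta|<2\}$, together with a frame of $L$, $h=e^{-\phi}$, taken from a family with uniform bounds (compactness of $X$).

**Level-$m$ approximation.** An integer $m_1\ge1$, depending only on $(X,h,dV)$, is fixed in the proof of Lemma 1. For $m\ge2m_1$ put $p=m-m_1$, so $1\le m/p\le2$. For $u\not\equiv-\infty$ $\omega$-psh let
$$B_u(z)=\sup_g\frac{\|g(z)\|^2}{\int\|g\|^2e^{-pu}dV},\qquad\varphi_m[u]=\tfrac1m\log B_u,$$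
the supremum over nonzero $g\in H^0(mL)$ with $\int\|g\|^2e^{-pu}dV<\infty$. For $u_*$ on $\mathbb P^1$ we have $e^{-pu_*}\sim|z|^{-4p}$ at $0$, so the admissible $g$ are spanned by $z^{2p},\dots,z^{2m}$, and $\varphi_m[u_*]$ has the same pole at $0$ as $\frac pmu_*$. The lemma says that $\frac pmu$ is a lower bound in general, while an upper bound holds in an integrated sense.

**Lemma 1.** (a) $\int B_ue^{-pu}dV\le N_m$. (b) $B_u\ge e^{-C_0}e^{pu}$, i.e. $\varphi_m[u]\ge\frac pmu-\frac{C_0}m$; in particular $B_u\not\equiv0$. (c) $u\le u'\Rightarrow\varphi_m[u]\le\varphi_m[u']$; $\varphi_m[u+c]=\varphi_m[u]+\frac pmc$; and $u\le A$ with $A\ge0$ implies $\varphi_m[u]\le A+\kappa_m$.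

*Proof.* (a) The integral is the dimension of the space of admissible $g$. (c) If $u\le u'$, the norm for $u'$ is the smaller one. Adding $c$ multiplies $B_u$ by $e^{pc}$. For the last claim compare with the constant $A$: $\varphi_m[A]=\frac1m\log\rho_m+\frac pmA\le\kappa_m+A$.

(b) Let $u(z)>-\infty$ (otherwise there is nothing to prove). We first build a local section, then correct it. In uniform coordinates at $z$ the weight $pu+m\phi=p(u+\phi)+m_1\phi$ is psh. The Ohsawa–Takegoshi theorem for a point in the unit ball gives a holomorphic section $g_0$ of $mL$ on $\{|\zeta|<1\}$ with $\|g_0(z)\|=1$ and $\int\|g_0\|^2e^{-pu}dV\le Ce^{-pu(z)}$. Let $\theta$ be a cutoff, $\theta=1$ on $|\zeta|<\frac12$, $\operatorname{supp}\theta\subset\{|\zeta|<\frac34\}$, and $\Psi=n\theta\log|\zeta|^2\le0$. Then $\Psi$ is psh on $|\zeta|<\frac12$ and has bounded $C^2$ norm elsewhere, so $dd^c\Psi\ge-C_1\omega$ with $C_1$ uniform in $z$. Fix $m_1\ge C_1$. Since $mL=K_X+(m+1)L$, we give $(m+1)L$ the singular metric $h^{m+1}e^{-pu-\Psi}$,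 whose curvature is $\ge(m+1-p-C_1)\omega=(m_1+1-C_1)\omega\ge\omega$. By the Hörmander–Demailly $L^2$ theorem (singular metrics, projective manifolds) there is $v$ with $\bar\partial v=\bar\partial(\theta g_0)$ and
$$\int\|v\|^2e^{-pu-\Psi}dV\le C\int_{\operatorname{supp}\bar\partial\theta}\|g_0\|^2e^{-pu-\Psi}dV\le Ce^{-pu(z)},$$
because $\Psi$ is bounded on $\{|\zeta|\ge\frac12\}$. On $|\zeta|<\frac12$, $v$ is holomorphic, and $|v|^2|\zeta|^{-2n}$ is integrable near $0$ because $u$ is bounded above; so $v(z)=0$. Hence $g=\theta g_0-v\in H^0(mL)$ has $\|g(z)\|=1$ and, as $\Psi\le0$, $\int\|g\|^2e^{-pu}dV\le e^{C_0}e^{-pu(z)}$. We may take $C_0\ge0$. $\square$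

**Measurability.** On the full-measure open set $\{\det S\ne0\}$, $K_{V_j}^\psi(z)$ is jointly continuous in $(x_1,\dots,x_j,z)$. For $u=u_{V_j}^\psi$ consider the quadratic forms $q_\epsilon(g)=\int\|g\|^2(K_{V_j}^\psi+\epsilon)^{-p/k}dV$, which increase to the norm for $u$ as $\epsilon\downarrow0$. For $\epsilon>0$ the functions $\max_{|g|=1}\|g(z)\|^2/q_\epsilon(g)$ are jointly continuous, by dominated convergence, and decrease with $\epsilon$. They tend to $B_u(z)$: if maximizers $g_\epsilon$ converge to $g$ along a subsequence, then $q_\epsilon(g_\epsilon)\ge q_{\epsilon_0}(g_\epsilon)\to q_{\epsilon_0}(g)$ for each fixed $\epsilon_0$, so the limit is at most $\|g(z)\|^2/q_{\epsilon_0}(g)$, and we let $\epsilon_0\to0$. So $\varphi_m[u_{V_j}^\psi](z)$ is jointly measurable.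

**The classes $\mathcal B^M$ and $\mathcal C^M$.** Let $(g_a)$ be an orthonormal basis of $H^0(mL)$ for $\int\langle\cdot,\cdot\rangle_{h^m}dV$. For a Hermitian matrix $\Xi\ge0$, $\Xi\ne0$, on $\mathbb C^{N_m}$ let $Q_\Xi=\sum\Xi_{ab}\langle g_a,g_b\rangle_{h^m}$. These are exactly the sums $\sum\|g'_i\|^2$ with $g'_i\in H^0(mL)$ not all zero. Normalize $\max Q_\Xi=1$ and put, for $M\ge1$,
$$\bar\varphi_\Xi=\tfrac1m\log Q_\Xi,\qquad\bar\varphi_\Xi^M=\tfrac1m\log(Q_\Xi+e^{-mM}).$$
On $\mathbb P^1$ the single section $z^{2m}$ gives $\bar\varphi_\Xi=u_*$, and $\bar\varphi_\Xi^M$ is $u_*$ smoothly cut off near level $-M$. In general $\bar\varphi_\Xi^M$ is continuous and $\omega$-psh, with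
$$-M\le\bar\varphi_\Xi^M\le\tfrac{\log2}m,\qquad\max\bar\varphi_\Xi^M\ge0,\qquad\bar\varphi_\Xi\le\bar\varphi_\Xi^M .$$
The normalized $\Xi$ form a compact set (note $\operatorname{tr}\Xi=\int Q_\Xi dV\le1$), so $\mathcal B^M=\{\bar\varphi_\Xi^M\}$ is compact in $C^0$. Let $\mathcal C^M$ be its closed convex hull, compact by Mazur's theorem.

We need nets of $\mathcal C^M$ whose size is $e^{O(M)}$, although $\mathcal C^M$ is infinite-dimensional. This is a matter of Vapnik–Chervonenkis (VC) dimension: a class of sets has VC dimension $\le D$ if no $D+1$ points have all their subsets as traces of sets in the class. For example, the sets $\{\beta_0+\beta_1x\ge0\}\subset\mathbb R$ are half-lines, $\emptyset$ and $\mathbb R$. They cut all subsets out of two points, but never the two outer ones of three points, so the VC dimension is $2$.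

**(F3)** If $G$ is a $D$-dimensional vector space of real functions on a set, the class of sets $\{g\ge0\}$, $g\in G$, has VC dimension $\le D$ (Dudley). Indeed, given $D+1$ points $y_i$ there are $\lambda_i$, some negative, with $\sum\lambda_ig(y_i)=0$ for all $g\in G$; a $g$ that is $\ge0$ exactly at the $y_i$ with $\lambda_i\ge0$ would make this sum positive. A class of VC dimension $\le D$ has at most $(N+1)^D$ traces on $N$ points (Sauer). For each $D$ and $\vartheta>0$ there is $r=r(D,\vartheta)$ such that for any class of VC dimension $\le D$ and any finitely supported probability measure $P$ there are $r$ points whose empirical measure differs from $P$ by at most $\vartheta$ on every set of the class (Vapnik–Chervonenkis).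

**Lemma 2.** For $M\ge1$, $0<\vartheta\le1$, $m\ge2$: (a) any subset of $\mathcal B^M$ has a $\vartheta$-net inside itself of cardinality $\le(C_me^{mM}/\vartheta)^{N_m^2}$. (b) There is $r=r(m,\vartheta)$, independent of $M$, such that $\mathcal C^M$ has a $\vartheta(M+1)$-net in $\mathcal C^M$ of cardinality $\le(C_me^{mM}/\vartheta)^{rN_m^2}$. (c) The sets $\{z\in X:\varphi(z)\ge s\}$, $\varphi\in\mathcal B^M$, $s\in\mathbb R$, form a class of VC dimension $\le N_m^2+1$.

*Proof.* (a) Since the logarithm is $e^{mM}$-Lipschitz on $[e^{-mM},\infty)$, $\|\bar\varphi_\Xi^M-\bar\varphi_{\Xi'}^M\|_\infty\le C_me^{mM}\|\Xi-\Xi'\|$, and the normalized $\Xi$ lie in a bounded subset of $\mathbb R^{N_m^2}$.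

(c) $\{\bar\varphi_\Xi^M\ge s\}=\{Q_\Xi-t\ge0\}$ with $t=e^{ms}-e^{-mM}$. The functions $Q_\Xi-t$ on $X$ lie in a vector space of dimension $\le N_m^2+1$. Use (F3).

(b) A finite convex combination of elements of $\mathcal B^M$ is $f(z)=\int\bar\varphi_\Xi^M(z)\,dP(\Xi)$ with $P$ finitely supported. For fixed $(z,s)$ the set $\{\Xi:\bar\varphi_\Xi^M(z)\ge s\}=\{\Xi:Q_\Xi(z)-t\ge0\}$ is given by an affine function of $\Xi$, so these sets form a class of VC dimension $\le N_m^2+1$. By (F3) there are $\Xi_1,\dots,\Xi_r$, $r=r(m,\vartheta)$, whose empirical measure approximates $P$ up to $\vartheta/4$ on all of them. Since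
$$f(z)=-M+\int_{-M}^{\log2/m}P\big(\bar\varphi_\Xi^M(z)\ge s\big)\,ds,$$
and similarly for $\frac1r\sum_j\bar\varphi_{\Xi_j}^M(z)$, these differ by at most $\frac\vartheta4(M+1)$, uniformly in $z$. Replacing each $\bar\varphi^M_{\Xi_j}$ by an element of a $\frac\vartheta4$-net from (a) changes the average by at most $\frac\vartheta4$. The averages of $r$ net elements lie in $\mathcal C^M$, and their number is as claimed. Passing to the closure costs arbitrarily little, and there is room: $\frac\vartheta4(M+1)+\frac\vartheta4\le\frac\vartheta2(M+1)$. $\square$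

## 7. Gram determinants against the energy

**Lemma 3.** There are $\varepsilon_k\to0$, $0<\varepsilon_k<1$, such that for $k\gg1$ and every continuous $\varphi\le0$, with $\varphi^{(k)}:=u_{\mathcal H}^\varphi$ (a Kähler potential): $\mathcal E_k(\varphi)\le(1-\varepsilon_k)\,\mathcal E(\varphi^{(k)})$.

*Proof.* We join $\frac1k\log\rho_k$ to $\varphi^{(k)}$ by a path along which $\mathcal E$ is convex. Take $kL$ very ample, and a $\langle\cdot,\cdot\rangle_0$-orthonormal basis $s_i$ of $\mathcal H$ that is orthogonal for $\int\langle\cdot,\cdot\rangle e^{-k\varphi}dV$, with $\int\|s_i\|^2e^{-k\varphi}dV=e^{-\lambda_i}$. Here $\lambda_i\le0$ since $\varphi\le0$. Then $\mathcal E_k(\varphi)=\frac1{kN}\sum\lambda_i$ and $\varphi^{(k)}=\varphi_1$, where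
$$\varphi_t=\tfrac1k\log\sum e^{t\lambda_i}\|s_i\|^2 .$$
Each $\varphi_t$ is a Kähler potential, because $\omega+dd^c\varphi_t$ is $\frac1k$ times a pulled-back Fubini–Study form. Since $e^{\lambda_i\mathrm{Re}\,w}=|e^{\lambda_iw/2}|^2$, the function $(z,w)\mapsto\varphi_{\mathrm{Re}\,w}(z)$ is $\omega$-psh on $X\times\mathbb C$, so $t\mapsto\mathcal E(\varphi_t)$ is convex. By (F1) $\varphi_0=\frac1k\log\rho_k\ge0$, so $\mathcal E(\varphi_0)\ge0$. Also by (F1), $dd^c\varphi_0=O(\frac1k)$, and so
$$\rho_k^{-1}MA(\varphi_0)=\rho_k^{-1}\tfrac{\omega^n}V\big(1+O(\tfrac1k)\big)=\tfrac1N\big(1+O(\tfrac1k)\big)dV.$$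
Hence, using $\lambda_i\le0$,
$$\tfrac d{dt}\mathcal E(\varphi_t)|_0=\tfrac1k\sum\lambda_i\int\tfrac{\|s_i\|^2}{\rho_k}MA(\varphi_0)=\tfrac1{kN}\sum\lambda_i\int\|s_i\|^2\big(1+O(\tfrac1k)\big)dV\ge\big(1+\tfrac Ck\big)\mathcal E_k(\varphi).$$
By convexity $\mathcal E(\varphi^{(k)})\ge\mathcal E(\varphi_0)+\frac d{dt}\mathcal E(\varphi_t)|_0\ge(1+\frac Ck)\mathcal E_k(\varphi)$. Put $1-\varepsilon_k=(1+\frac Ck)^{-1}$. $\square$

The next lemma says that a weight from level $m$ with a well of depth $T$ has energy at most $-cT$.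

**Lemma 4.** For fixed $m$ there are $c_1,C_5>0$ and $k_0$ (depending on $m$) such that for all $T\ge1$, $k\ge k_0$ and $\psi=\bar\varphi_\Xi^T$ with $\min Q_\Xi\le e^{-mT}$: $-\mathcal E_k(\psi)\ge c_1T-C_5$.

*Proof.* **Step 1: the well in coordinates.** Let $Q_\Xi(z_0)\le e^{-mT}$, $\varsigma=e^{-mT/2}<1$, and take uniform coordinates at $z_0$. In the frame, $Q_\Xi=|G|^2e^{-m\phi}\le1$ with $G$ a holomorphic vector and $|G(0)|\le C_m\varsigma$. By Cauchy's estimate $|G(\zeta)|\le C_m(|\zeta|+\varsigma)$ for $|\zeta|<1$, so $\psi=\frac1m\log(Q_\Xi+\varsigma^2)\le\frac1m\log\big(C_m(|\zeta|^2+\varsigma^2)\big)$ there. Let $\varphi=\psi-\frac{\log2}m\le0$.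

**Step 2: the well survives in $\varphi^{(k)}$.** For $|\zeta|<\frac12$ apply the mean value inequality on the ball $B$ about the point $z$ with coordinate $\zeta$, of radius $\varrho=\frac18(|\zeta|+\varsigma)$, on which $k\phi$ oscillates by at most $Ck\varrho$. For $s\in\mathcal H$,
$$\|s(z)\|^2\le C\varrho^{-2n}e^{Ck\varrho}e^{k\sup_B\varphi}\int\|s\|^2e^{-k\varphi}dV.$$
Here $\sup_B\varphi\le\frac1m\log(|\zeta|^2+\varsigma^2)+C_m$ and $\varrho^2\ge\frac1{64}(|\zeta|^2+\varsigma^2)$. Since $|\zeta|^2+\varsigma^2\le\frac54$, for $k\ge2nm$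
$$\varphi^{(k)}(z)\le\big(\tfrac1m-\tfrac nk\big)\log(|\zeta|^2+\varsigma^2)+C_m\le\tfrac1{2m}\log(|\zeta|^2+\varsigma^2)+C_m.$$
On all of $X$, $\varphi^{(k)}\le\kappa_k\le1$.

**Step 3: comparison with an explicit potential.** Let $\theta$ be a cutoff with $\theta=1$ on $|\zeta|<\frac14$, supported in $|\zeta|<\frac12$, and $\chi=\mathsf b\,\theta\log\frac{|\zeta|^2+\varsigma^2}2\le0$. The function $\log(|\zeta|^2+\varsigma^2)$ is psh, and it is bounded in $C^2$ on $\frac14\le|\zeta|\le\frac12$ uniformly in $\varsigma$. So for some small $\mathsf b\in(0,\frac1{2m}]$, independent of $T$ and $z_0$, $\chi$ is $\omega$-psh. Since $\mathsf b\theta\le\frac1{2m}$ and the logarithm in $\chi$ is negative on $|\zeta|<\frac12$, Step 2 gives $\varphi^{(k)}\le\chi+C_m$ on $X$. If $\varsigma\le\frac14$, then on $|\zeta|<\varsigma$ we have $\theta=1$, $dd^c\chi\ge0$ and $-\chi\ge\mathsf b\log\varsigma^{-2}=\mathsf bmT$. All terms of $-\mathcal E(\chi)$ are nonnegative, so keeping the one with $j=0$,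
$$-\mathcal E(\chi)\ge\tfrac1{(n+1)V}\int-\chi\,(\omega+dd^c\chi)^n\ge\tfrac{\mathsf bmT\,\mathsf b^n}{(n+1)V}\int_{|\zeta|<\varsigma}\big(dd^c\log(|\zeta|^2+\varsigma^2)\big)^n=cT,$$
where the last integral is a positive constant by scaling, and $c=c(m)>0$. By monotonicity $-\mathcal E(\varphi^{(k)})\ge-\mathcal E(\chi)-C_m\ge cT-C_m$. If $\varsigma>\frac14$, $T$ is bounded and this holds after enlarging $C_m$, since $\varphi^{(k)}\le1$.

**Step 4: back to $\mathcal E_k$.** By Lemma 3 with $\varepsilon_k\le\frac12$, $-\mathcal E_k(\varphi)\ge(1-\varepsilon_k)(cT-C_m)\ge\frac c2T-C_m$. Finally $\mathcal E_k(\psi)=\mathcal E_k(\varphi)+\frac{\log2}m$. $\square$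

## 8. A depth bound for the residual spaces

From here on $m$ is large, and $k$ is large depending on $m$, so that $\kappa_m+\kappa_k+\frac{\log2}m\le1$. The spaces $V_j$ are random. The next lemma says that $\varphi_m[u_{V_j}^0]$ is never very negative, for any $j$, outside an event that we can discard.

**Lemma 5.** For each large $m$ there are $K_0\ge1$ and $k_0$ such that for all $\Lambda\ge1$, $k\ge k_0$: outside a measurable event of $\mathbb P$-probability $\le e^{-2N\Lambda}$,
$$\varphi_m[u_{V_j}^0]\ge-K_0\Lambda\text{ on }X\quad\text{for all }0\le j\le N-1.$$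

*Proof.* **Step 1: a deep well in one of finitely many weights.** We show that if the bound fails for $j$, then $u_{V_j}^0$ is dominated by a weight from a small net to which Lemma 4 applies. Suppose $\varphi:=\varphi_m[u_{V_j}^0]$ has $\min\varphi<-K_0\Lambda$, and let $c=\max\varphi$. Since $\max u_{V_j}^0\ge0$ and $u_{V_j}^0\le\kappa_k$, Lemma 1 gives $-C_0\le c\le1$. So $\varphi-c=\bar\varphi_\Xi$ for some normalized $\Xi$, and its minimum is $\le-T$ with $T=K_0\Lambda-C_0$ (which is $\ge1$ if $K_0\ge C_0+1$). Put $\psi=\bar\varphi_\Xi^T\ge\bar\varphi_\Xi$; it is as in Lemma 4. By Lemma 1(b) and $\varphi\le1$,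
$$u_{V_j}^0\le\tfrac mp\varphi+\tfrac{C_0}p=\varphi+\tfrac{m_1}p\varphi+\tfrac{C_0}p\le\psi+C_4,\qquad C_4=1+m_1+C_0.$$
By Lemma 2(a) the set of all $\bar\varphi_{\Xi'}^T$ with $\min Q_{\Xi'}\le e^{-mT}$ has a $1$-net inside itself of cardinality $\le e^{C_mT}$. Pick $\hat\psi$ in it with $\|\psi-\hat\psi\|_\infty\le1$.

**Step 2: consequences for the Gram determinants.** For $s\in V_j$ with $\langle s,s\rangle_0=1$ we have $\|s\|^2\le e^{ku_{V_j}^0}\le e^{k(\hat\psi+C_4+1)}$, so $\int\|s\|^2e^{-k\hat\psi}dV\le e^{k(C_4+1)}$. Two things follow. First, $\log\mathrm{Gr}_{V_j}(\hat\psi)\le kN(C_4+1)$. Second, for $i\le j$ the function $u_i:=u_{V_{i-1}}^{\hat\psi}$ has $\max u_i\ge-C_4-1$, since such an $s$ lies in $V_j\subset V_{i-1}$ and $\max\|s\|\ge1$. Summing (7) over $i\le j$ and using (6) and Lemma 4 for $\hat\psi$,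
$$\sum_{i\le j}-u_i(x_i)=\sum_{i\le j}-\tfrac1k\log K_{V_{i-1}}^0(x_i)+\tfrac1k\log\mathrm{Gr}_{\mathcal H}(\hat\psi)-\tfrac1k\log\mathrm{Gr}_{V_j}(\hat\psi)\ge N(c_1T-C_6),$$
with $C_6=C_6(m)$: the three terms are at least $-N\kappa_k$, $N(c_1T-C_5)$ and $-N(C_4+1)$.

**Step 3: such sums are improbable.** For fixed $\hat\psi$, $u_i$ depends only on $x_1,\dots,x_{i-1}$. Let $\zeta_i=-u_i(x_i)$ if $\max u_i\ge-C_4-1$, and $\zeta_i=0$ otherwise. By (F2) $\mathbb E[e^{\alpha\zeta_i}|x_{<i}]\le e^{C_7}$. So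
$$\mathbb P\Big(\sum_{i\le j}\zeta_i\ge N(c_1T-C_6)\Big)\le e^{N(C_7-\alpha c_1T+\alpha C_6)}\le e^{-4N\Lambda}$$
if $K_0=K_0(m)$ is large. The bad set is contained in the union of these measurable events over $j$ and $\hat\psi$ (and a null set). The union costs a factor $Ne^{C_mK_0\Lambda}\le e^{2N\Lambda}$ for $k\ge k_0(m)$. $\square$

## 9. Blocks, optimal weights, and the proof of Theorem C

**Order of choices.** Fix $\varepsilon\in(0,1)$. Choose in this order: $m$ large (depending on $\varepsilon$); $K_0=K_0(m)$ from Lemma 5; $\tau=\varepsilon/(2K_0)$; $K\ge1$ large; $\varepsilon_2$ small; $\varepsilon_3=\varepsilon\tau/4$; finally $k$ large. None of these depends on $R$.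

Let $A=\{E_N\ge R\}$, a symmetric event. If $\mathbb P(A)=0$ there is nothing to prove; so let $\mathbb P(A)=e^{-N\mathcal D}$, $0\le\mathcal D<\infty$. Put
$$\Lambda=1+\mathcal D,\quad M=K\Lambda,\quad\delta=\varepsilon_3\Lambda,\quad q=\lfloor\tau N\rfloor,\quad\nu=\lfloor(N-1)/q\rfloor\le2/\tau.$$
The blocks are $\{(l-1)q+1,\dots,lq\}$, $1\le l\le\nu$; the tail $\{\nu q+1,\dots,N\}$ has length between $1$ and $q$. Let $\mu=\frac1N\sum\delta_{x_i}$, used in all $\mathfrak g_W$, and $\mathcal C=\mathcal C^M$. Lemma 2(b) with $\vartheta=\varepsilon_3/(K+1)$, for which $\vartheta(M+1)\le\varepsilon_3\Lambda$, gives a $\delta$-net $\mathcal N\subset\mathcal C$ with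
$$\log|\mathcal N|\le C_*\Lambda,\qquad C_*=C_*(m,K,\varepsilon_3).$$
It matters here that $r(m,\vartheta)$ in Lemma 2 does not depend on $M$, so the bound is linear in $\Lambda$ with a constant that does not involve $N$.

### 9.1 Four events

**Event (I): potentials have bounded mean.** We ask that $\int-\varphi\,d\mu\le C_2\Lambda$ for all $\varphi\in\mathcal B^M$, hence, by linearity and continuity, for all $\varphi\in\mathcal C$. Since $\max\varphi\ge0$, (F2) gives $\mathbb E\,e^{-\alpha\sum\varphi(x_i)}\le C_\alpha^N$. With a $1$-net of $\mathcal B^M$ of size $e^{C_{m,K}\Lambda}$, failure has probability $\le e^{C_{m,K}\Lambda}C_\alpha^Ne^{-\alpha N(C_2\Lambda-1)}\le e^{-2N\Lambda}$ for a constant $C_2$ depending only on $\alpha,C_\alpha$, and $k$ large.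

**Event (II): $\varphi_m[u]$ is not much larger than $u$ at the sample points.** Lemma 1(b) bounds $\varphi_m[u]$ from below by $u$; we need the opposite on average. We ask that for every $(\hat\psi_1,\dots,\hat\psi_\nu)\in\mathcal N^\nu$, with $\hat u_i=u^{\hat\psi_l}_{V_{i-1}}$ for $i$ in block $l$ and $\hat u_i=u_{V_{i-1}}^0$ for $i$ in the tail,
$$\sum_{i=1}^N\big(m\varphi_m[\hat u_i]-p\hat u_i\big)(x_i)\le YN,\qquad Y=\log N_m+3\Lambda.$$
For a fixed tuple $\hat u_i$ depends only on $x_{<i}$, and $\int e^{m\varphi_m[\hat u_i]-p\hat u_i}dV\le N_m$ by Lemma 1(a). So failure has probability $\le e^{C_*\Lambda\nu}N_m^Ne^{-YN}\le e^{-2N\Lambda}$ for $k$ large.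

**Event (III).** The good event of Lemma 5. Write $T_0=K_0\Lambda$.

**Event (IV): every block looks like $\mu$.** We ask that
$$\Big|\tfrac1q\sum_{i\in\text{block }l}\varphi(x_i)-\int\varphi\,d\mu\Big|\le\varepsilon_2(M+1)\qquad\text{for all }l\le\nu,\ \varphi\in\mathcal B^M.$$
This event need not be exponentially likely, so we estimate its failure conditionally on $A$. As $A$ and $\mathbb P$ are symmetric, the law of $x$ given $A$ is exchangeable; conditionally also on the multiset $\{x_i\}$ (distinct points, almost surely), a block is a uniformly random $q$-subset. By Lemma 2(c) and Sauer's bound there are at most $(N+1)^{N_m^2+1}$ traces of the sets $\{\varphi\ge s\}$ on the $N$ points. Hoeffding's inequality for sampling without replacement bounds by $2e^{-2q\varepsilon_2^2}$ the probability that a given trace has block frequency further than $\varepsilon_2$ from its $\mu$-measure. So with conditional failure probability $\le\nu\cdot2(N+1)^{N_m^2+1}e^{-2q\varepsilon_2^2}\le\frac14$ ($k$ large) all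 sets $\{\varphi\ge s\}$ have block frequency within $\varepsilon_2$ of their $\mu$-measure, in all blocks. Integrating over $s\in[-M,\frac{\log2}m]$ gives (IV).

### 9.2 Comparison with an optimal weight

Write $G_W=\max_{\mathcal C}\mathfrak g_W$ and
$$\Phi(x)=\tfrac1NG_{\mathcal H}=\max_{\psi\in\mathcal C}\Big(\mathcal E_k(\psi)-\int\psi\,d\mu\Big).$$

**Claim 1.** On (I)–(IV), and with $\det S(x)\ne0$: $E_N(x)\le\Phi(x)+C\varepsilon\Lambda$.

**Step 1: choice of weights.** Consider block $l$, with $W=V_{(l-1)q}$, $W'=V_{lq}$, $r'=\dim W'\ge1$ (as $lq\le N-1$). Let $\psi'\in\mathcal C$ maximize $\mathfrak g_{W'}$ over $\mathcal C$, and let $\hat\psi=\hat\psi_l\in\mathcal N$ with $\|\hat\psi-\psi'\|_\infty\le\delta$. The Lipschitz bound gives $\mathfrak g_{W'}(\hat\psi)\ge G_{W'}-2N\delta$, so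
$$\mathfrak g_W(\hat\psi)-\mathfrak g_{W'}(\hat\psi)\le G_W-G_{W'}+2N\delta.\tag{10}$$

**Step 2: optimality.** This step turns integrals against $\mu$ into integrals against a measure where a sign is available. Let $\sigma=P_{W'}^{\psi'}dV/r'$, a probability measure. For $\varphi\in\mathcal C$ the derivative of $\mathfrak g_{W'}$ at $\psi'$ in the direction $\varphi-\psi'$ is $\le0$, by convexity of $\mathcal C$ and maximality. By (8) this reads
$$\int(\psi'-\varphi)\,d\mu\le\int(\psi'-\varphi)\,d\sigma\qquad\text{for all }\varphi\in\mathcal C.$$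
Let $u=u_{W'}^{\psi'}$, $\varphi_e=\varphi_m[u]$, $c=\max\varphi_e$, $\bar\varphi=\varphi_e-c=\bar\varphi_\Xi$ and $\bar\varphi^M=\bar\varphi_\Xi^M\in\mathcal B^M$. Since $\psi'\le\frac{\log2}m$, $u\le\kappa_k+\frac{\log2}m\le1$ and, by Lemma 1(c), $c\le1$. Let $v=\frac1k\log P_{W'}^{\psi'}=u-\psi'$. Then $\int v\,d\sigma=\frac1k(\log r'+D(\sigma))\ge0$. Apply the optimality inequality to $\varphi=\bar\varphi^M$, and use $\bar\varphi\le\bar\varphi^M$, Lemma 1(b) and $u\le1$:
$$\int(\psi'-\bar\varphi^M)\,d\mu\le\int(\psi'-\bar\varphi)\,d\sigma\le c+\tfrac{C_0}m+\int\big(\psi'-\tfrac pmu\big)d\sigma=c+\tfrac{C_0}m-\int v\,d\sigma+\tfrac{m_1}m\int u\,d\sigma\le c+\tfrac{C_{10}}m,$$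
with $C_{10}=C_0+m_1$. So, by (I) for $\psi'$ and for $m\ge C_{10}$, the number $\mathsf a:=-c-\int\bar\varphi^Md\mu$ satisfies
$$\mathsf a\le-\int\psi'd\mu+\tfrac{C_{10}}m\le C_2\Lambda+1.\tag{11}$$

**Step 3: the points of the block.** Here we use that the block samples $\mu$. For $i$ in the block $W'\subset V_{i-1}$, so $\hat u_i\ge u_{V_{i-1}}^{\psi'}-\delta\ge u-\delta$ and, by Lemma 1(c), $\varphi_m[\hat u_i]\ge\varphi_e-\frac pm\delta$. Put $e_i=(\bar\varphi^M-\bar\varphi)(x_i)\ge0$, so that $\varphi_e(x_i)=c+\bar\varphi^M(x_i)-e_i$. With (IV),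
$$-\tfrac mp\sum_i\varphi_m[\hat u_i](x_i)\le q\delta+\tfrac mp\Big[q\big(\mathsf a+\varepsilon_2(M+1)\big)+\sum e_i\Big].$$
Write $\frac mp\mathsf a=\mathsf a+\frac{m_1}p\mathsf a$. The first bound in (11) controls $\mathsf a+\int\psi'd\mu$, the second controls $\frac{m_1}p\mathsf a$. Since $\frac mp\le2$ and $\int\hat\psi\,d\mu\le\int\psi'd\mu+\delta$,
$$q\int\hat\psi\,d\mu-\tfrac mp\sum_i\varphi_m[\hat u_i](x_i)\le q\Big[2\delta+\tfrac{C_{10}}m+\tfrac{m_1}p(C_2\Lambda+1)+2\varepsilon_2(M+1)\Big]+2\sum e_i.\tag{12}$$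

**Step 4: the cost of truncation.** We bound $\sum e_i$ by counting the points that lie deeper than $-M$. Since $\psi'\ge-M$, $u\ge u_{W'}^0-M$, so by (III) $\varphi_e\ge-T_0-M$ and $-\bar\varphi\le T_0+M+1$. Where $-\bar\varphi\le M$ we have $\bar\varphi^M\le\bar\varphi+\frac{\log2}m$. Where $-\bar\varphi>M$ we have $\bar\varphi^M\le-M+\frac{\log2}m$. Hence
$$e_i\le\tfrac1m+(T_0+1)\mathbf 1_{\{-\bar\varphi(x_i)>M\}}.$$
Where $-\bar\varphi>M$ we have $-\bar\varphi^M\ge M-\frac{\log2}m\ge\frac M2$, while $1-\bar\varphi^M\ge0$ everywhere. So, summing $1-\bar\varphi^M$ over the block and using (IV) and (I), the number of such $i$ in the block is at most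
$$\tfrac{2q}M\big(1+C_2\Lambda+\varepsilon_2(M+1)\big)\le2q\big(\tfrac{C_2+1}K+2\varepsilon_2\big).$$
Therefore $\sum e_i\le q\big[\frac1m+2(K_0\Lambda+1)\big(\frac{C_2+1}K+2\varepsilon_2\big)\big]$.

**Step 5: tail and last term of the telescope.** In the tail we do not optimize; it is short. By (III), $-\frac mp\sum_{\rm tail}\varphi_m[\hat u_i](x_i)\le2qT_0\le2\tau K_0\Lambda N=\varepsilon\Lambda N$. For $\Xi\propto\mathrm{Id}$, $\bar\varphi_\Xi^M\in\mathcal C$ has oscillation $\le C/m$ by (F1). As $\mathfrak g$ vanishes at constants and is $2N$-Lipschitz, $G_{V_{\nu q}}\ge\mathfrak g_{V_{\nu q}}(\bar\varphi_\Xi^M)\ge-CN/m$.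

**Step 6: summation.** Use (6), then (9) on each block with $\psi=\hat\psi_l$ and (10). Event (II) reads $-\sum\hat u_i(x_i)\le-\frac mp\sum\varphi_m[\hat u_i](x_i)+\frac{YN}p$. Telescoping,
$$NE_N\le G_{\mathcal H}-G_{V_{\nu q}}+2N\delta\nu+\tfrac{YN}p+\sum_{l\le\nu}\big[\text{right side of (12)}\big]+\varepsilon\Lambda N.$$
Here $2\delta\nu\le4\varepsilon_3\Lambda/\tau=\varepsilon\Lambda$, $2\delta\le\varepsilon\Lambda$ and $\nu q\le N$. Choosing $m$ large makes $\frac1m$, $\frac Cm$, $\frac{C_{10}}m$, $\frac{m_1(C_2+1)}p$, $\frac{\log N_m+3}p$ all $\le\varepsilon$; these conditions do not involve $K_0$. Then take $K\ge K_0(C_2+1)/\varepsilon$ and $\varepsilon_2\le\varepsilon/(KK_0)$. This gives $2\varepsilon_2(M+1)\le4\varepsilon_2K\Lambda\le4\varepsilon\Lambda$ and $2(K_0\Lambda+1)\big(\frac{C_2+1}K+2\varepsilon_2\big)\le4K_0\Lambda\cdot\frac{3\varepsilon}{K_0}=12\varepsilon\Lambda$. Dividing by $N$ proves Claim 1. $\square$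

### 9.3 The optimal value under the energy inequality

**Claim 2.** For $k\ge k_0$ and all $\psi\in\mathcal C$: $\mathcal E_k(\psi)+a'\log\int e^{-\psi/a'}dV\le b+\varepsilon\Lambda$, with $a'=a+\frac1k$.

*Proof.* We transfer $(H_{a,b})$ from $\mathcal E$ to $\mathcal E_k$. By (4) we must bound $\mathcal E_k(\psi)-\int\psi\,d\rho-a'D(\rho)$ for $\rho$ with bounded density. Let $\varphi=\psi-\frac{\log2}m$, so $-M-1\le\varphi\le0$, and let $\psi_1=\varphi^{(k)}$, a Kähler potential. Since $\rho_k\ge1$, $\psi_1\ge-M-1$. As $\int e^{k(\psi_1-\varphi)}dV=\int P_{\mathcal H}^\varphi dV=N$, (4) gives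
$$-\int\varphi\,d\rho\le-\int\psi_1\,d\rho+\tfrac1k(\log N+D(\rho)).$$
Let $F=\mathcal E(\psi_1)-\int\psi_1d\rho$. By (5), $F\le aD(\rho)+b$, and since $a,b,D(\rho)\ge0$, also $(1-\varepsilon_k)F\le aD(\rho)+b$ (distinguish the sign of $F$). With Lemma 3,
$$\mathcal E_k(\psi)-\int\psi\,d\rho-a'D(\rho)=\mathcal E_k(\varphi)-\int\varphi\,d\rho-a'D(\rho)\le(1-\varepsilon_k)F-\varepsilon_k\int\psi_1d\rho+\tfrac{\log N}k-aD(\rho)\le b+\varepsilon_k(K\Lambda+1)+\tfrac{\log N}k,$$
which is $\le b+\varepsilon\Lambda$ for $k$ large, uniformly in $\Lambda\ge1$. $\square$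

### 9.4 Finding one good configuration

We now show that the events leave room inside $A$. If $\Phi(x)\ge S$, some $\hat\psi\in\mathcal N$ has $\mathcal E_k(\hat\psi)-\int\hat\psi\,d\mu\ge S-2\delta$. For fixed $\hat\psi$, $\mathbb E\,e^{-\frac1{a'}\sum\hat\psi(x_i)}=\big(\int e^{-\hat\psi/a'}dV\big)^N$. So by Chebyshev, Claim 2 and a union bound,
$$\mathbb P(\Phi\ge S)\le e^{C_*\Lambda}e^{-N(S-2\delta-b-\varepsilon\Lambda)/a'}.$$
For $S=a'\mathcal D+b+4\varepsilon\Lambda$, since $2\delta\le\varepsilon\Lambda$, this is $\le e^{C_*\Lambda-N\mathcal D-N\varepsilon\Lambda/a'}\le\frac18e^{-N\mathcal D}$ for $k$ large. Also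
$$\mathbb P(\text{(I), (II) or (III) fails})\le3e^{-2N\Lambda}\le\tfrac14\mathbb P(A),\qquad\mathbb P(A\cap\text{(IV) fails})\le\tfrac14\mathbb P(A).$$
The exceptional parts have total probability less than $\mathbb P(A)$. So some $x\in A$ with $\det S(x)\ne0$ satisfies (I)–(IV) and $\Phi(x)<S$, and by Claim 1
$$R\le E_N(x)\le a'\mathcal D+b+C\varepsilon(1+\mathcal D).$$
For $\varepsilon$ small and $k\ge k_0$ this gives $R\le(a+\eta)\mathcal D+b+\eta$, i.e. $\mathbb P(A)=e^{-N\mathcal D}\le\exp\big(-N\frac{R-b-\eta}{a+\eta}\big)$. All thresholds on $k$ are independent of $\mathcal D$, hence of $R$. This proves Theorem C, and with Section 4, Theorem B. $\square$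

## 10. Volumes of lattices of integral sections of a relatively nef bundle

It remains to prove Proposition 1. On $\mathbb P^1_{\mathbb Z}$ we did it by hand. In general there is a theorem for relatively ample bundles, and $\mathcal L$ is only relatively nef; we squeeze $\mathcal L$ between ample bundles. Determinants of Gram matrices are awkward to compare for different bundles, but numbers of small sections are not, since one can multiply by a small section.

**Input: arithmetic Hilbert–Samuel theorem, ample case** (Gillet–Soulé 1992 for regular $\mathcal X$, Abbes–Bouche, Ann. Inst. Fourier 45 (1995), and Zhang, J. Amer. Math. Soc. 8 (1995), Thm 1.4, in general). Let $\mathcal X$ be integral, projective and flat over $\mathbb Z$ with $X_{\mathbb Q}$ smooth. If $\mathcal M$ is a relatively ample line bundle on $\mathcal X$ with a smooth conjugation-invariant metric of positive curvature, then $-\frac12\log\det(\langle\cdot,\cdot\rangle_{L^2})$ on a $\mathbb Z$-basis of $H^0(\mathcal X,k\mathcal M)$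 equals $\frac{k^{n+1}}{(n+1)!}(\overline{\mathcal M}^{\,n+1})_{GS}+o(k^{n+1})$.

**Step A1: conjugation invariance.** This is needed to have real scalar products. Complex conjugation on $X$ pulls the KE metric back to a KE metric, so $dV_{KE}$ is conjugation invariant by uniqueness. The isomorphism $\mathcal L_{\mathbb Q}\cong-K_{X_{\mathbb Q}}$ exists already over $\mathbb Q$: the space $H^0(X_{\mathbb Q},\mathcal L_{\mathbb Q}^{-1}\otimes(-K_{X_{\mathbb Q}}))$ is one-dimensional, because it is so over $\mathbb C$, and a nonzero element is an isomorphism. The given identification differs from this one by some $\lambda\in\mathbb C^*$, which multiplies the squared metric by a positive constant. So the metric on $\mathcal L_{\mathbb C}$ is conjugation invariant, smooth, and has positive curvature.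

**Step A2: auxiliary bundle and rescaling.** We arrange that there are enough small sections. Let $\mathcal A=\mathcal O(1)|_{\mathcal X}$ for an embedding $\mathcal X\subset\mathbb P^r_{\mathbb Z}$, with the Fubini–Study metric. Replacing $\|\cdot\|^2$ on $\mathcal L$ by $e^{-t}\|\cdot\|^2$ changes the left side of (3) by $ktN_k=\frac{k^{n+1}}{(n+1)!}(n+1)tV+o(k^{n+1})$ and $\overline{\mathcal L}^{\,n+1}$ by $(n+1)tV$. So we may rescale $\overline{\mathcal L}$, and of course $\overline{\mathcal A}$. The bigraded algebra $\bigoplus_{a,b\ge0}H^0(X_{\mathbb Q},a\mathcal L_{\mathbb Q}+b\mathcal A_{\mathbb Q})$ is finitely generated, since it is the section algebra of the ample bundle $\mathcal O(1)$ on $\mathbb P(\mathcal L_{\mathbb Q}\oplus\mathcal A_{\mathbb Q})$. Choose bihomogeneous generators of bidegrees $\ne(0,0)$, multiplied by integers so that they are integral. Fix $l_0\ge1$ and a nonzero $t_0\in H^0(\mathcal X,l_0\mathcal L-\mathcal A)$, which exists since $\mathcal L_{\mathbb Q}$ is ample. Multiply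 both squared metrics by $e^{-t_1}$, $t_1\gg0$, so that all generators have sup-norm $<1$. Then multiply the squared metric of $\mathcal L$ further by $e^{-t_2}$, $t_2\gg0$, so that $\|t_0\|_{\sup}\le1$; the generators still have sup-norm $<1$. Monomials in the generators now show that

$$\begin{aligned}&\text{for all }a,b\ge0,\ (a,b)\ne(0,0),\text{ the lattice }H^0(\mathcal X,a\mathcal L+b\mathcal A)\text{ contains}\\&\text{a }\mathbb Q\text{-basis of }H^0(X_{\mathbb Q},a\mathcal L_{\mathbb Q}+b\mathcal A_{\mathbb Q})\text{ of elements of sup-norm}<1.\end{aligned}\tag{13}$$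

Put $\hat h(a,b)=\log\#\{s\in H^0(\mathcal X,a\mathcal L+b\mathcal A):\|s\|_{\sup}\le1\}$.

**Step A3: lattice points and volume.** This step relates $\hat h$ to Gram determinants. Let $\Gamma$ be a lattice in $\mathbb R^N$ and $\mathcal K$ a compact symmetric convex body containing linearly independent $e_1,\dots,e_N\in\Gamma$. Then
$$-N\log2\le\log\#(\Gamma\cap\mathcal K)-\log\tfrac{\mathrm{vol}\,\mathcal K}{\mathrm{covol}\,\Gamma}\le N\log(N+1).\tag{14}$$
For the lower bound, the average of $\#(\Gamma\cap(y+\frac12\mathcal K))$ over $y$ in a fundamental domain is $2^{-N}\mathrm{vol}\,\mathcal K/\mathrm{covol}\,\Gamma$, so some $y$ attains at least this value. Subtracting one of these lattice points from all of them gives that many points of $\Gamma\cap\mathcal K$. For the upper bound, since $\bigoplus\mathbb Ze_i\subset\Gamma$, there is a measurable fundamental domain $\mathcal F$ of $\Gamma$ inside $\{\sum t_ie_i:0\le t_i<1\}\subset N\mathcal K$. The disjoint sets $\gamma+\mathcal F$, $\gamma\in\Gamma\cap\mathcal K$,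 lie in $(N+1)\mathcal K$, so $\#(\Gamma\cap\mathcal K)\,\mathrm{covol}\,\Gamma\le(N+1)^N\mathrm{vol}\,\mathcal K$.

Let $\mathcal M=a\mathcal L+b\mathcal A$ with $(a,b)\ne(0,0)$ fixed, and apply (14) to $\Gamma=H^0(\mathcal X,k\mathcal M)$ in $\Gamma\otimes\mathbb R$ with the $L^2$ scalar product (real, by conjugation invariance), and $\mathcal K$ the sup-norm unit ball. The hypothesis holds by (13). Here $\mathrm{covol}\,\Gamma=\det(\langle s_i,s_j\rangle)^{1/2}$ for a $\mathbb Z$-basis. The mean value inequality on balls of radius $k^{-1/2}$, in frames where the weight of the metric is $O(|\zeta|^2)$, gives $\|\cdot\|_{L^2}\le\|\cdot\|_{\sup}\le Ck^{n/2}\|\cdot\|_{L^2}$. The logarithm of the volume of the Euclidean unit ball in dimension $N$ is $O(N\log N)$, where $N=O(k^n)$ is now the rank of $\Gamma$. All corrections are $O(k^n\log k)$, and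
$$\hat h(ka,kb)=-\tfrac12\log\det\langle s_i,s_j\rangle_{L^2}+o(k^{n+1}).\tag{15}$$

**Step A4: the sandwich.** For $l\ge1$, $l\mathcal L+\mathcal A$ is nef plus ample, hence ample, on every fiber, and ampleness on fibers implies relative ampleness; its metric is positively curved. By (15) and the ample case, as $k'\to\infty$,
$$\hat h(k'l,k')=\tfrac{k'^{\,n+1}}{(n+1)!}I_l+o(k'^{\,n+1}),\qquad I_l=\big((l\overline{\mathcal L}+\overline{\mathcal A})^{n+1}\big)_{GS}.$$
Multiplication by a nonzero section of sup-norm $\le1$ is injective, since $\mathcal X$ is integral, and does not increase sup-norms. By (13) there are a nonzero $s_0\in H^0(\mathcal X,\mathcal A)$ with $\|s_0\|_{\sup}\le1$ and an $r_1$ such that every $r\mathcal L$, $r\ge r_1$, has a nonzero integral section of sup-norm $\le1$.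

For the upper bound, given $k$, let $k'$ be minimal with $k'l-k\ge r_1$; so $k'l\le k+r_1+l$. Then $\hat h(k,0)\le\hat h(k'l,0)\le\hat h(k'l,k')$, first multiplying with a small section of $(k'l-k)\mathcal L$, then with $s_0^{k'}$. Since $k'/k\to1/l$,
$$\limsup_k\tfrac{(n+1)!}{k^{n+1}}\hat h(k,0)\le l^{-n-1}I_l.$$
For the lower bound, given $k\gg1$, let $k'$ be maximal with $k-k'(l+l_0)\ge r_1$. Then $\hat h(k,0)\ge\hat h(k'(l+l_0),0)\ge\hat h(k'l,k')$, the second step by multiplication with $t_0^{k'}$, which maps sections of $k'l\mathcal L+k'\mathcal A$ to sections of $k'(l+l_0)\mathcal L$. Hence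
$$\liminf_k\tfrac{(n+1)!}{k^{n+1}}\hat h(k,0)\ge(l+l_0)^{-n-1}I_l.$$
By multilinearity $l^{-n-1}I_l\to(\overline{\mathcal L}^{\,n+1})_{GS}$ as $l\to\infty$, and also $(l+l_0)^{-n-1}I_l\to(\overline{\mathcal L}^{\,n+1})_{GS}$. So $\hat h(k,0)=\frac{k^{n+1}}{(n+1)!}(\overline{\mathcal L}^{\,n+1})_{GS}+o(k^{n+1})$. With (15) for $\mathcal M=\mathcal L$,
$$-\log\det\langle s_i,s_j\rangle_{L^2}=2\,\tfrac{k^{n+1}}{(n+1)!}(\overline{\mathcal L}^{\,n+1})_{GS}+o(k^{n+1})=\tfrac{k^{n+1}}{(n+1)!}\,\overline{\mathcal L}^{\,n+1}+o(k^{n+1}),$$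
which is Proposition 1. $\square$

**Proof of Theorem A.** In (2), the integral in the last term is finite for $k\gg1$ by Theorem B, because $\mathbb P$ is a probability measure and an exponent $\gamma>1$ is allowed there; so $\mathcal Z_{N_k}<\infty$. The last term is $\frac{(n+1)!N_k}{k^n}$ times a quantity that tends to $0$ by Theorem B, and $N_k=O(k^n)$, so it tends to $0$. The first term on the right of (2) tends to $\overline{\mathcal L}^{\,n+1}=(\mathcal L,\|\cdot\|_{dV_{KE}})^{n+1}$ by Proposition 1. $\blacksquare$
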